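\title{Hewitt's characterization of realcompactness is equivalent to countable multiple choice}

\begin{abstract}
Hewitt's theorem states that a Tychonoff space is realcompact if and only if every $z$-ultrafilter in it with the countable intersection property is fixed. We show that, over $\mathbf{ZF}$, the sufficiency of this condition is equivalent to the countable axiom of multiple choice; in particular it is not provable in $\mathbf{ZF}$ if $\mathbf{ZF}$ is consistent. The characterization becomes a theorem of $\mathbf{ZF}$ when the countable intersection property is required only for zero-sets given by a sequence of functions. The counterexample is built from a sequence of sets without a multiple choice function, and it rests on a choice-free procedure that extracts a finite set of coordinates from a non-constant continuous function.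
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work in $\mathbf{ZF}$, without the axiom of choice, and write $\omega=\{0,1,2,\dots\}$. A \emph{Tychonoff space} is a completely regular $T_1$-space: points are closed, and for every closed set $C$ and every point $x\notin C$ there is a continuous $f\colon X\to[0,1]$ with $f(x)=0$ and $f=1$ on $C$. A Tychonoff space is \emph{realcompact} if it is homeomorphic to a closed subspace of a power $\mathbb{R}^J$, with the product topology, for some set $J$.

For a space $X$ let $C(X)$ be the ring of continuous functions $X\to\mathbb{R}$. A \emph{zero-set} is a set $Z(f)=f^{-1}[\{0\}]$ with $f\in C(X)$, and $\mathcal{Z}(X)$ is the family of all zero-sets. A \emph{$z$-filter} is a non-empty family $\mathcal{F}\subseteq\mathcal{Z}(X)\setminus\{\emptyset\}$ that is closed under finite intersections and contains every zero-set that includes one of its members. A \emph{$z$-ultrafilter} is a $z$-filter that is maximal under inclusion; it is \emph{fixed} if $\bigcap\mathcal{U}\neq\emptyset$. A family of sets has the \emph{countable intersection property}, or \emph{cip}, if each of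 its non-empty countable subfamilies has non-empty intersection.

A point $x\in X$ gives the $z$-filter $\mathcal{U}_x=\{Z\in\mathcal{Z}(X):x\in Z\}$. It is maximal: a zero-set $Z(g)$ that meets all its members meets $Z(g-g(x))$, which forces $g(x)=0$. It is fixed and has cip, and a $z$-ultrafilter whose intersection contains $x$ is included in $\mathcal{U}_x$, hence equal to it. So $z$-ultrafilters with cip are generalized points, and one asks when all of them are actual points. In $\mathbf{ZFC}$ the answer is Hewitt's theorem: \emph{a Tychonoff space is realcompact if and only if every $z$-ultrafilter with cip in it is fixed}. The equivalence is known to hold also in $\mathbf{ZF}+\mathbf{CMC}$. Here $\mathbf{CMC}$, the \emph{countable axiom of multiple choice}, states that every family $\{A_n:n\in\omega\}$ of non-empty sets has a \emph{multiple choice function}, that is, a family $\{F_n:n\in\omega\}$ of non-empty finite sets with $F_n\subseteq A_n$ for all $n$. The following question comes from the work of Olfati and Wajch \cite{OW}.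

\begin{quote}
Is it provable in $\mathbf{ZF}$ that a Tychonoff space in which every $z$-ultrafilter with cip is fixed is realcompact?
\end{quote}

The space $X=(0,1]$ shows how the hypothesis is turned into the conclusion. The point to be excluded is $0$. On the side of ultrafilters it is excluded by the zero-sets $Z_n=(0,1/n]$, $n\ge1$, which have empty intersection, so that no $z$-ultrafilter with cip contains them all. On the side of embeddings, write $Z_n=Z(f_n)$ with $f_n(x)=\max(x-1/n,0)$ and put $f=\sum_{n\ge1}2^{-n}\min(f_n,1)$. Then $f>0$ on $X$ and $f\le 2^{-N}$ on $(0,1/N]$, so $1/f$ is continuous on $X$ and tends to infinity at $0$, and $x\mapsto(x,1/f(x))$ embeds $X$ as a closed subset of $\mathbb{R}^2$. The passage from the sets $Z_n$ to the function $1/f$ needs a \emph{sequence of functions} $f_n$ with $Z(f_n)=Z_n$. In a general space a zero-set has many defining functions, and selecting one for each $n$ is a countable choice. Finitely many for each $n$ would do, since the sum of their absolute values has the same zero-set; this is where $\mathbf{CMC}$ enters.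

One might expect a second and more serious use of choice, since ultrafilters are usually obtained from Zorn's lemma and the hypothesis of the question might hold merely for lack of ultrafilters. Proposition~\ref{prop:Uphi} below shows that the ultrafilter that is needed can be defined outright. The selection of the $f_n$ is then the only obstacle, and it is tempting to guess that it can be circumvented. It cannot.

\begin{theorem}\label{thm:counter}
If $\mathbf{CMC}$ fails, there is a Tychonoff space in which every $z$-ultrafilter with cip is fixed, but which is not realcompact.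
\end{theorem}

\begin{corollary}\label{cor:unprovable}
If $\mathbf{ZF}$ is consistent, it does not prove that every Tychonoff space in which all $z$-ultrafilters with cip are fixed is realcompact.
\end{corollary}

The example suggests building the functions into the definition. Call a $z$-ultrafilter $\mathcal{U}$ in $X$ \emph{real} if $\bigcap_{n}Z(f_n)\neq\emptyset$ for every sequence $(f_n)_{n\in\omega}$ in $C(X)$ with $Z(f_n)\in\mathcal{U}$ for all $n$. A $z$-ultrafilter with cip is real, because $\{Z(f_n):n\in\omega\}$ is a countable subfamily. Let $e\colon X\to\mathbb{R}^{C(X)}$, $e(x)=(f(x))_{f\in C(X)}$, be the evaluation map.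

\begin{theorem}\label{thm:real}
For a Tychonoff space $X$ the following are equivalent:
\begin{enumerate}
\item[(a)] $X$ is realcompact;
\item[(b)] $e[X]$ is closed in $\mathbb{R}^{C(X)}$;
\item[(c)] every real $z$-ultrafilter in $X$ is fixed.
\end{enumerate}
In particular, if $X$ is realcompact, then every $z$-ultrafilter with cip in $X$ is fixed.
\end{theorem}

\begin{theorem}\label{thm:equiv}
The following are equivalent:
\begin{enumerate}
\item[(1)] $\mathbf{CMC}$;
\item[(2)] in every Tychonoff space every real $z$-ultrafilter has cip;
\item[(3)] a Tychonoff space is realcompact if and only if each of its $z$-ultrafilters with cip is fixed;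
\item[(4)] every Tychonoff space in which all $z$-ultrafilters with cip are fixed is realcompact.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:counter}, \ref{thm:real} and~\ref{thm:equiv} are theorems of $\mathbf{ZF}$; by the last, the hypothesis $\mathbf{CMC}$ in Hewitt's theorem cannot be weakened. Sections~\ref{sec:values} and~\ref{sec:real} prove Theorem~\ref{thm:real}. Section~\ref{sec:extract} contains the tool for the counterexample, which is constructed in Section~\ref{sec:space}. Section~\ref{sec:equiv} derives Theorem~\ref{thm:equiv} and Corollary~\ref{cor:unprovable}.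

\medskip\noindent\textbf{Conventions.} Finitely many choices are permitted in $\mathbf{ZF}$, and so are arbitrarily many selections of objects that are uniquely determined by a formula. A non-empty family is countable exactly when it can be written as $\{Z_n:n\in\omega\}$, possibly with repetitions. For $p\in\mathbb{R}^J$, a finite $F\subseteq J$ and $\varepsilon>0$, the sets
\[
N(p,F,\varepsilon)=\{x\in\mathbb{R}^J:|x_j-p_j|<\varepsilon\text{ for all }j\in F\}
\]
form a neighborhood base at $p$; hence a sequence converges in $\mathbb{R}^J$ if and only if it converges in each coordinate. Every subspace of $\mathbb{R}^J$ is Tychonoff, since $x\mapsto\min(1,\varepsilon^{-1}\sum_{j\in F}|x_j-p_j|)$ vanishes at $p$ and equals $1$ off $N(p,F,\varepsilon)$. We write $\{f\le q\}$ for $\{x\in X:f(x)\le q\}$, and likewise $\{f\ge q\}$ and $\{f=q\}$. For $f\in C(X)$ these are the zero-sets of $\max(f-q,0)$, $\min(f-q,0)$ and $f-q$.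

\section{The point determined by a real $z$-ultrafilter}\label{sec:values}

The family $\mathcal{Z}(X)$ is closed under finite unions and intersections, since $Z(f)\cup Z(g)=Z(fg)$ and $Z(f)\cap Z(g)=Z(|f|+|g|)$. Every $z$-filter contains $X=Z(0)$.

\begin{lemma}\label{lem:ultra}
Let $\mathcal{U}$ be a $z$-ultrafilter in $X$.
\begin{enumerate}
\item[(i)] If $Z\in\mathcal{Z}(X)\setminus\mathcal{U}$, then some $W\in\mathcal{U}$ is disjoint from $Z$.
\item[(ii)] If $Z_1,Z_2\in\mathcal{Z}(X)$ and $Z_1\cup Z_2\in\mathcal{U}$, then $Z_1\in\mathcal{U}$ or $Z_2\in\mathcal{U}$.
\end{enumerate}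
\end{lemma}

\begin{proof}
(i) If $Z$ meets every member of $\mathcal{U}$, then the zero-sets that include $Z\cap W$ for some $W\in\mathcal{U}$ form a $z$-filter containing $\mathcal{U}\cup\{Z\}$, and maximality gives $Z\in\mathcal{U}$.

(ii) Otherwise (i) gives $W_1,W_2\in\mathcal{U}$ with $W_i\cap Z_i=\emptyset$, and then $W_1\cap W_2\cap(Z_1\cup Z_2)$ is an empty member of $\mathcal{U}$.
\end{proof}

A real $z$-ultrafilter assigns a value to each continuous function, as a point does.

\begin{lemma}\label{lem:value}
If $\mathcal{U}$ is a real $z$-ultrafilter in $X$ and $f\in C(X)$, there is a unique $r\in\mathbb{R}$ with $\{f=r\}\in\mathcal{U}$.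
\end{lemma}

\begin{proof}
Distinct level sets are disjoint, so $r$ is unique. For existence let $L=\{q\in\mathbb{Q}:\{f\le q\}\in\mathcal{U}\}$, an upward closed subset of $\mathbb{Q}$. Since $X=\{f\le q\}\cup\{f\ge q\}$, Lemma~\ref{lem:ultra}(ii) shows that $\{f\ge q\}\in\mathcal{U}$ for every rational $q\notin L$.

Realness is used twice, each time for an explicit sequence of functions. First it excludes an infinite value. If $L=\emptyset$, the zero-sets $\{f\ge n\}$ of the functions $\min(f-n,0)$, $n\in\omega$, lie in $\mathcal{U}$ and have empty intersection. If $L=\mathbb{Q}$, the same holds for the zero-sets $\{f\le-n\}$ of the functions $\max(f+n,0)$. So $L$ is non-empty and bounded below by any rational not in $L$, and $r=\inf L$ is a real number.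

Let $n\ge1$. Some $q\in L$ is less than $r+\frac1n$, so $\{f\le r+\frac1n\}\in\mathcal{U}$. A rational $q$ in $(r-\frac1n,r)$ is not in $L$, so $\{f\ge q\}\in\mathcal{U}$ and $\{f\ge r-\frac1n\}\in\mathcal{U}$. Realness now passes to the exact level set. If $\{f=r\}\notin\mathcal{U}$, Lemma~\ref{lem:ultra}(i) gives $g\in C(X)$ with $Z(g)\in\mathcal{U}$ and $Z(g)\cap\{f=r\}=\emptyset$. The functions $g$, $\max(f-r-\frac1n,0)$ and $\min(f-r+\frac1n,0)$, $n\ge1$, form a sequence whose zero-sets lie in $\mathcal{U}$ and intersect in $Z(g)\cap\{f=r\}=\emptyset$, a contradiction.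
\end{proof}

Let $X$ be a subspace of $\mathbb{R}^J$ and $\mathcal{U}$ a real $z$-ultrafilter in $X$. Applying Lemma~\ref{lem:value} to the coordinate functions we obtain, for each $j\in J$, a unique real $p_j$ with $\{x\in X:x_j=p_j\}\in\mathcal{U}$. By uniqueness, $p=(p_j)_{j\in J}$ is defined without choice; we call it the \emph{point of $\mathcal{U}$}.

\begin{lemma}\label{lem:point}
The point $p$ of $\mathcal{U}$ lies in the closure of $X$ in $\mathbb{R}^J$. If $p\in X$, then $p\in\bigcap\mathcal{U}$.
\end{lemma}

\begin{proof}
For finite $F\subseteq J$ the set $T_F=\{x\in X:x_j=p_j\text{ for all }j\in F\}$ belongs to $\mathcal{U}$, so it is non-empty, and $T_F\subseteq N(p,F,\varepsilon)$ for every $\varepsilon>0$. Hence $p\in\overline{X}$. Let $p\in X$ and suppose $p\notin Z\in\mathcal{U}$. As $Z$ is closed in $X$, some $N(p,F,\varepsilon)$ misses $Z$, so the members $T_F$ and $Z$ of $\mathcal{U}$ are disjoint, a contradiction.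
\end{proof}

\section{Realcompactness and real $z$-ultrafilters}\label{sec:real}

Conversely, a point of the closure of $e[X]$ should determine a real $z$-ultrafilter. We write such a point as a function $\varphi\colon C(X)\to\mathbb{R}$.

\begin{proposition}\label{prop:Uphi}
Let $\varphi\in\overline{e[X]}\subseteq\mathbb{R}^{C(X)}$. Then $\mathcal{U}_\varphi=\{Z(f):f\in C(X),\ \varphi(f)=0\}$ is a real $z$-ultrafilter in $X$. If $p\in\bigcap\mathcal{U}_\varphi$, then $\varphi=e(p)$.
\end{proposition}

\begin{proof}
For fixed $f,g\in C(X)$ the set of $\psi\in\mathbb{R}^{C(X)}$ with $\psi(f+g)=\psi(f)+\psi(g)$ is closed and includes $e[X]$, so it contains $\varphi$. The same argument applied to the other pointwise relations gives, for $f,g\in C(X)$ and constant functions $c$,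
\[
\varphi(fg)=\varphi(f)\varphi(g),\qquad\varphi(c)=c,\qquad\varphi(|f|)=|\varphi(f)|,\qquad f\le g\Rightarrow\varphi(f)\le\varphi(g).
\]
In particular $\varphi(f-\varphi(f))=0$ for every $f$. Two facts follow.
\begin{enumerate}
\item[(A)] \emph{If $\varphi(h)=0$, then $Z(h)\neq\emptyset$.} Otherwise $1/h\in C(X)$ and $\varphi(h)\varphi(1/h)=\varphi(1)=1$.
\item[(B)] \emph{If $\varphi(g)=0$ and $Z(g)\subseteq Z(f)$, then $\varphi(f)=0$.} We have $\varphi(|g|+|f-\varphi(f)|)=0$, so (A) gives $x\in X$ with $g(x)=0$ and $f(x)=\varphi(f)$. Then $x\in Z(g)\subseteq Z(f)$, so $\varphi(f)=f(x)=0$.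
\end{enumerate}
Fact (B) says that membership in $\mathcal{U}_\varphi$ does not depend on the function that defines the zero-set: $Z(f)\in\mathcal{U}_\varphi$ if and only if $\varphi(f)=0$.

The family $\mathcal{U}_\varphi$ contains $X=Z(0)$, does not contain $\emptyset$ by (A), is closed under finite intersections because $\varphi(|f|+|g|)=|\varphi(f)|+|\varphi(g)|$, and is upward closed in $\mathcal{Z}(X)$ by (B). So it is a $z$-filter. If $Z(g)$ belongs to a $z$-filter including $\mathcal{U}_\varphi$, then $Z(g)$ meets $Z(g-\varphi(g))\in\mathcal{U}_\varphi$; at a common point $0=g(x)=\varphi(g)$, so $Z(g)\in\mathcal{U}_\varphi$. Hence $\mathcal{U}_\varphi$ is maximal.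

Let $(f_n)_{n\in\omega}$ be a sequence in $C(X)$ with $Z(f_n)\in\mathcal{U}_\varphi$, so $\varphi(f_n)=0$ for all $n$. The function $f=\sum_n2^{-n}\min(|f_n|,1)$ is continuous as a uniform limit of continuous functions, and $Z(f)=\bigcap_nZ(f_n)$. The map $\varphi$ respects only finitary relations, so we bound $f$ by finite sums: for each $N$,
\[
0\le f\le\sum_{n<N}|f_n|+2^{1-N},\qquad\text{hence}\qquad 0\le\varphi(f)\le\sum_{n<N}|\varphi(f_n)|+2^{1-N}=2^{1-N}.
\]
Thus $\varphi(f)=0$, and $\bigcap_nZ(f_n)\neq\emptyset$ by (A). So $\mathcal{U}_\varphi$ is real.

Finally, if $p\in\bigcap\mathcal{U}_\varphi$, then $p\in Z(f-\varphi(f))$, that is, $f(p)=\varphi(f)$, for every $f\in C(X)$.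
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:real}]
(a)$\Rightarrow$(c). Homeomorphisms preserve zero-sets, so we may take $X$ to be a closed subspace of $\mathbb{R}^J$. If $\mathcal{U}$ is real, its point lies in $\overline{X}=X$ and hence in $\bigcap\mathcal{U}$, by Lemma~\ref{lem:point}.

(c)$\Rightarrow$(b). If $\varphi\in\overline{e[X]}$, then $\mathcal{U}_\varphi$ is real, hence fixed, and $\varphi\in e[X]$ by Proposition~\ref{prop:Uphi}.

(b)$\Rightarrow$(a). It suffices to see that $e$ is an embedding; this is where the Tychonoff property is used. The map $e$ is continuous because its coordinates are. If $x$ lies in an open set $V\subseteq X$, take $f\in C(X)$ with $f(x)=0$ and $f=1$ off $V$; then $f(y)<1$ implies $y\in V$. With $V=X\setminus\{x'\}$ this shows that $e$ is injective, and in general it shows that $e[V]$ includes the neighborhood $\{\psi\in e[X]:\psi(f)<1\}$ of $e(x)$ in $e[X]$.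

The last assertion follows from (a)$\Rightarrow$(c), because cip implies real.
\end{proof}

\section{Extracting a finite set from a continuous function}\label{sec:extract}

By Theorem~\ref{thm:real}, a counterexample must carry a real $z$-ultrafilter that is not fixed and fails cip. So we need a sequence of zero-sets $Z_n$, definable without choice, that admits no sequence of defining functions. The building block is a space with a zero-set whose evident defining functions are indexed by an arbitrary set. For a non-empty set $S$ put
\[
P_S=(0,\infty)^S,\qquad E_S=\{\mathbf{0}\}\cup P_S\subseteq\mathbb{R}^S .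
\]
In $E_S$ one coordinate vanishes only if all do, so $\{\mathbf{0}\}$ is the zero-set of the coordinate function $y\mapsto y_a$ for \emph{every} $a\in S$. Naming such a function amounts to choosing an element of $S$. But $\{\mathbf{0}\}$ has other defining functions, and we must show that none of them escapes a choice.

\begin{lemma}\label{lem:extract}
There is an assignment $\Phi$, given by an explicit definition without choice, that sends each pair $(S,g)$, with $S$ a non-empty set and $g\colon E_S\to\mathbb{R}$ continuous and non-constant, to a non-empty finite set $\Phi(S,g)\subseteq S$.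
\end{lemma}

Continuity at $\mathbf{0}$ provides finite sets of coordinates, and the difficulty is to single out finitely many elements among them. Given $(S,g)$, let $j\ge1$ be the least integer for which
\[
W=\{y\in E_S:|g(y)-g(\mathbf{0})|>1/j\}
\]
is non-empty; it exists since $g$ is non-constant. A finite set $F\subseteq S$ is a \emph{control set} if there is $\delta>0$ such that every $y\in E_S$ with $y_a<\delta$ for all $a\in F$ lies outside $W$. Let $\mathcal{G}$ be the family of control sets of least size. A \emph{transversal} of a family of subsets of $S$ is a subset of $S$ that meets every member.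

\begin{example}\label{ex:control}
In the following cases $g(\mathbf{0})=0$, $g\ge0$ and $g=2$ at the constant point $2$, so $j=1$ and $W=\{g>1\}$. To show that $F$ is not a control set, test a given $\delta$ on the point $y^{F,\delta}$ with coordinates $\delta/2$ on $F$ and $2$ off $F$. Let $a\neq b$ in $S$.
\begin{enumerate}
\item[(a)] $g(y)=\max(y_a,y_b)$. A set $F\supseteq\{a,b\}$ is a control set with $\delta=1$; for any other $F$ we have $g(y^{F,\delta})\ge2$. So $\mathcal{G}=\{\{a,b\}\}$.
\item[(b)] $g(y)=\min(y_a,y_b)$. A set $F$ meeting $\{a,b\}$ is a control set with $\delta=1$; for any other $F$ we have $g(y^{F,\delta})=2$. So $\mathcal{G}=\{\{a\},\{b\}\}$: the smallest control set is not unique, and $\bigcap\mathcal{G}=\emptyset$.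
\item[(c)] $S=\{a,c_1,c_2,\dots\}$ with distinct elements and $g(y)=\inf_{i\ge1}\max(y_{c_i},iy_a)$. This $g$ is continuous at $\mathbf{0}$ since $0\le g(y)\le\max(y_{c_1},y_a)$. On an open set where $\eta<y_a<M$ and $y_{c_1}<M$, with $0<\eta<M$, the term $i=1$ is less than $M$ and the terms with $i\ge M/\eta$ exceed $M$, so $g$ is a minimum of finitely many continuous functions; such sets cover $P_S$. A finite set containing $a$ and $c_i$ is a control set with $\delta=1/i$. If $a\notin F$, or if $F$ contains no $c_i$, then $g(y^{F,\delta})\ge2$. So $\mathcal{G}=\{\{a,c_i\}:i\ge1\}$, and $\bigcup\mathcal{G}=S$ is infinite.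
\end{enumerate}
Neither $\bigcap\mathcal{G}$ nor $\bigcup\mathcal{G}$ works in all cases. The smallest transversals of $\mathcal{G}$ behave better: they are $\{a\}$ and $\{b\}$ in (a), $\{a,b\}$ in (b), and $\{a\}$ in (c). There may be several, but in each case their union is finite and non-empty.
\end{example}

The example is typical, for two reasons: continuity at a point of $W$ yields a finite transversal, and a family of sets of bounded size has few smallest transversals.

\begin{lemma}\label{lem:transversal}
Let $\mathcal{G}$ be a non-empty family of $k$-element subsets of $S$ that has a finite transversal, let $l$ be the least size of a transversal, and let $\mathcal{B}$ be the set of transversals of size $l$. Then $l\ge1$ and $|\mathcal{B}|\le k^l$.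
\end{lemma}

\begin{proof}
The empty set meets no member of $\mathcal{G}\neq\emptyset$, so $l\ge1$. We show by induction on $m=0,1,\dots,l$ that for every $Q\subseteq S$ with $|Q|=l-m$ the set $\mathcal{B}_Q=\{B\in\mathcal{B}:Q\subseteq B\}$ has at most $k^m$ elements. For $m=0$ we have $\mathcal{B}_Q\subseteq\{Q\}$. For $m\ge1$ the set $Q$ is too small to be a transversal, so some $G\in\mathcal{G}$ is disjoint from $Q$. Every $B\in\mathcal{B}_Q$ contains some $a\in G$, so $\mathcal{B}_Q\subseteq\bigcup_{a\in G}\mathcal{B}_{Q\cup\{a\}}$. Each $Q\cup\{a\}$ has $l-(m-1)$ elements, so $|\mathcal{B}_Q|\le k\cdot k^{m-1}$. The case $m=l$, $Q=\emptyset$ is the claim.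
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:extract}]
Let $j$, $W$ be as above. By continuity of $g$ at $\mathbf{0}$, some $N(\mathbf{0},F,\delta)$ misses $W$; since coordinates in $E_S$ are non-negative, this $F$ is a control set. So $\mathcal{G}$ is a non-empty family of $k$-element sets for some $k$.

Some finite $B\subseteq S$ meets every control set. Indeed, pick $y\in W$; then $y\neq\mathbf{0}$, so $y\in P_S$. As $W$ is open in $E_S$, there are a finite $B\subseteq S$ and $\varepsilon>0$ with $N(y,B,\varepsilon)\cap E_S\subseteq W$. Suppose that $F$ is a control set with witness $\delta$ and $F\cap B=\emptyset$. Let $z\in P_S$ agree with $y$ on $B$ and equal $\delta/2$ on $S\setminus B$. Then $z\in N(y,B,\varepsilon)$, so $z\in W$; but $z_a<\delta$ for all $a\in F$, so $z\notin W$. This is a contradiction.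

By Lemma~\ref{lem:transversal} the set $\mathcal{B}$ of smallest transversals of $\mathcal{G}$ is a non-empty finite family of non-empty finite sets. Put $\Phi(S,g)=\bigcup\mathcal{B}$. The objects $j,W,\mathcal{G},\mathcal{B}$ are determined by $(S,g)$; the objects $y$, $B$ and those picked in Lemma~\ref{lem:transversal} served only to verify properties.
\end{proof}

\section{The counterexample}\label{sec:space}

Let $(A_n)_{n\in\omega}$ be a sequence of pairwise disjoint non-empty sets and $A=\bigcup_nA_n$. We glue the spaces $E_{A_n}$ at their origins inside $\mathbb{R}^A$: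
\[
P_n=\{x\in\mathbb{R}^A:x_a>0\text{ for }a\in A_n,\ x_a=0\text{ for }a\notin A_n\},\quad E_n=\{\mathbf{0}\}\cup P_n,\quad E=\bigcup_nE_n .
\]
Each $P_n$ contains the characteristic function of $A_n$. Restriction to $A_n$ is a homeomorphism of $E_n$ onto $E_{A_n}$, since the other coordinates vanish; we identify the two. Because the $A_n$ are disjoint, a point of $E$ outside $P_n$ vanishes on $A_n$, so
\begin{equation}\label{eq:Pn}
E\setminus P_n=\{x\in E:x_a=0\}\qquad\text{for every }a\in A_n .
\end{equation}
The sets $E\setminus P_n$ form a sequence of zero-sets of $E$, defined without choice, with intersection $\{\mathbf{0}\}$. To make the intersection empty we must delete the origin. Deleting it from $E$ itself achieves nothing: by \eqref{eq:Pn} the sets $P_n$ are open and partition $E\setminus\{\mathbf{0}\}$, so their characteristic functions are continuous there and form a sequence of defining functions. Lemma~\ref{lem:extract} depends on continuity at $\mathbf{0}$. We therefore take a convergent sequence of copies of $E$ and delete the origin only from the limit copy. Let $t_k=\frac1{k+1}$ for $k\in\omega$, let $K=\{0\}\cup\{t_k:k\in\omega\}$,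 and put
\[
X=(E\times K)\setminus\{(\mathbf{0},0)\}\subseteq\mathbb{R}^A\times\mathbb{R};
\]
see Figure~\ref{fig:X}. As a subspace of a power of $\mathbb{R}$, the space $X$ is Tychonoff. Its points are written $(x,t)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {0,2.8,5.6,9.6}
  \foreach \a in {90,210,330}
    \draw[fill=gray!15,rotate around={\a:(\x,0)}] (\x+0.6,0) ellipse (0.6 and 0.2);
\foreach \x in {0,2.8,5.6} \fill (\x,0) circle (2pt);
\draw[fill=white] (9.6,0) circle (2pt);
\node at (7.6,0) {$\cdots$};
\node at (0.5,0.9) {$P_0$}; \node at (-1.2,-0.2) {$P_1$}; \node at (1.2,-0.2) {$P_2$};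
\node at (0,-1.2) {$t=t_0$}; \node at (2.8,-1.2) {$t=t_1$};
\node at (5.6,-1.2) {$t=t_2$}; \node at (9.6,-1.2) {$t=0$};
\end{tikzpicture}
\caption{The space $X$. Each level $t=t_k$ is a copy of $E$, the union of the origin $\mathbf{0}$ (black dot) and the sets $P_0,P_1,P_2,\dots$, of which three are drawn. The levels converge to the level $t=0$, a copy of $E$ from which the origin (white dot) has been deleted.}
\label{fig:X}
\end{figure}

\begin{proposition}\label{prop:notreal}
Suppose that $\{A_n:n\in\omega\}$ has no multiple choice function. Then $\lim_{k\to\infty}f(\mathbf{0},t_k)$ exists in $\mathbb{R}$ for every $f\in C(X)$, and $X$ is not realcompact.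
\end{proposition}

\begin{proof}
Let $f\in C(X)$. Since $E\times\{t_k\}\subseteq X$, the function $f_k=f(\,\cdot\,,t_k)$ is defined and continuous on $E$. Suppose that for every $n$ there is $k$ such that $f_k|_{E_n}$ is non-constant, and let $k_n$ be the least such $k$. Then $n\mapsto\Phi(A_n,f_{k_n}|_{E_n})$ is a multiple choice function for $\{A_n:n\in\omega\}$ by Lemma~\ref{lem:extract}, against the hypothesis. So there is $n$ such that $f_k|_{E_n}$ is constant for all $k$. Pick $x\in P_n$. Then $(x,0)\in X$ and $(x,t_k)\to(x,0)$, so
\[
f(\mathbf{0},t_k)=f(x,t_k)\longrightarrow f(x,0).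
\]

Suppose that $h\colon X\to\mathbb{R}^J$ is a homeomorphism onto a closed subspace. Each coordinate of $h$ belongs to $C(X)$, so the sequence $h(\mathbf{0},t_k)$ converges in every coordinate, hence in $\mathbb{R}^J$. Its limit lies in the closed set $h[X]$, say it is $h(z)$ with $z\in X$. Applying $h^{-1}$ we get $(\mathbf{0},t_k)\to z$. In the Hausdorff space $\mathbb{R}^A\times\mathbb{R}$ the only limit of this sequence is $(\mathbf{0},0)\notin X$, a contradiction.
\end{proof}

The other property of $X$ needs no hypothesis on multiple choice functions.

\begin{proposition}\label{prop:fixed}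
Every $z$-ultrafilter with cip in $X$ is fixed.
\end{proposition}

\begin{proof}
Let $\mathcal{U}$ be a $z$-ultrafilter with cip. It is real, so it has a point $(p,s)\in\mathbb{R}^A\times\mathbb{R}$: the sets $\{(x,t)\in X:x_a=p_a\}$, $a\in A$, and $\{(x,t)\in X:t=s\}$ belong to $\mathcal{U}$. The last set is non-empty, so $s\in K$.

The set $E$ is not closed in $\mathbb{R}^A$ when some $A_n$ has two elements, so Lemma~\ref{lem:point} alone does not give $p\in E$. But membership in $E$ is decided by pairs of coordinates. For $a,b\in A$ two members of $\mathcal{U}$ intersect, so there is $x\in E$ with $x_a=p_a$ and $x_b=p_b$. Consequently $p_a\ge0$; if $a,b$ lie in the same $A_n$, then $p_a=0$ if and only if $p_b=0$; and if they lie in different sets $A_m$, $A_n$, then $p_a$ and $p_b$ are not both positive. If $p\neq\mathbf{0}$, take $n$ and $a\in A_n$ with $p_a>0$; then $p_b>0$ for $b\in A_n$ and $p_b=0$ for $b\notin A_n$, so $p\in P_n$. Thus $(p,s)\in E\times K$.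

If $(p,s)\in X$, then $\mathcal{U}$ is fixed by Lemma~\ref{lem:point}. Otherwise $(p,s)=(\mathbf{0},0)$. Put
\[
Z_n=\{(x,t)\in X:x\notin P_n\}\quad(n\in\omega),\qquad Z_*=\{(x,t)\in X:t=0\}.
\]
Then $Z_*\in\mathcal{U}$. Fix $n$. Since $A_n\neq\emptyset$, there is $a\in A_n$, and \eqref{eq:Pn} gives $Z_n=\{(x,t)\in X:x_a=p_a\}\in\mathcal{U}$. No simultaneous choice is made, because $Z_n$ does not depend on $a$. A point of $Z_*\cap\bigcap_nZ_n$ would have $t=0$ and $x\in E\setminus\bigcup_nP_n=\{\mathbf{0}\}$, so this intersection is empty. This contradicts cip, which is used in full strength only here.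
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $\{A'_n:n\in\omega\}$ be a family of non-empty sets without a multiple choice function, and put $A_n=A'_n\times\{n\}$. These sets are pairwise disjoint, and a multiple choice function for them would project to one for the $A'_n$. The space $X$ built from $(A_n)$ has the required properties by Propositions~\ref{prop:notreal} and~\ref{prop:fixed}.
\end{proof}

\begin{remark}\label{rem:witness}
Under the hypothesis of Proposition~\ref{prop:notreal}, $\varphi(f)=\lim_kf(\mathbf{0},t_k)$ defines a point of $\overline{e[X]}$. By Proposition~\ref{prop:Uphi}, the zero-sets $Z(f)$ with $f(\mathbf{0},t_k)\to0$ form a real $z$-ultrafilter. It contains $Z_*$ and all $Z_n$, so it is not fixed and fails cip.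
\end{remark}

\begin{remark}\label{rem:hypothesis}
The hypothesis of Proposition~\ref{prop:notreal} cannot be dropped. If $\{F_n:n\in\omega\}$ is a multiple choice function, then $u_n(x,t)=\sum_{a\in F_n}x_a$ is a sequence of functions with $Z(u_n)=Z_n$. The function $u=t+\sum_n2^{-n}\min(u_n,1)$ has no zero on $X$, and $1/u$ takes the value $k+1$ at $(\mathbf{0},t_k)$. The proof of Proposition~\ref{prop:fixed} then applies to every real $z$-ultrafilter, and $X$ is realcompact by Theorem~\ref{thm:real}.
\end{remark}

\section{The equivalence with $\mathbf{CMC}$ and unprovability}\label{sec:equiv}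

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(1)$\Rightarrow$(2). Let $\mathcal{U}$ be a real $z$-ultrafilter in $X$ and $\{Z_n:n\in\omega\}\subseteq\mathcal{U}$. The sets $\{f\in C(X):Z(f)=Z_n\}$ are non-empty, so $\mathbf{CMC}$ gives non-empty finite subsets $H_n$ of them. Put $f_n=\sum_{h\in H_n}|h|$; the sum does not depend on an ordering of $H_n$. Then $Z(f_n)=Z_n$, and realness gives $\bigcap_nZ_n\neq\emptyset$.

(2)$\Rightarrow$(3). By (2) the real $z$-ultrafilters are those with cip, so (3) is the equivalence of (a) and (c) in Theorem~\ref{thm:real}.

(3)$\Rightarrow$(4). Statement (4) is one half of (3).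

(4)$\Rightarrow$(1). This is the contrapositive of Theorem~\ref{thm:counter}.
\end{proof}

It remains to exhibit a model of $\mathbf{ZF}$ in which $\mathbf{CMC}$ fails. A set $D$ is \emph{Dedekind-finite} if there is no injection $\omega\to D$, and \emph{infinite} if it is not in bijection with any $n\in\omega$.

\begin{proof}[Proof of Corollary~\ref{cor:unprovable}]
In P.~Cohen's basic model of $\mathbf{ZF}$ there is an infinite Dedekind-finite set $D\subseteq\mathbb{R}$; see \cite[\S5.3]{Jech}. We show that $\mathbf{CMC}$ fails there. Let $D_n$ be the set of injective $(n+1)$-tuples of elements of $D$; it is non-empty for every $n$, by induction, since $D$ is infinite. Tuples of growing length force a multiple choice function to involve infinitely many elements of $D$, and the order of $\mathbb{R}$ turns multiple choice into choice. Indeed, suppose that $\{F_n:n\in\omega\}$ is a multiple choice function for $\{D_n:n\in\omega\}$, and let $s_n$ be the lexicographically least element of the finite set $F_n$. Concatenating $s_0,s_1,s_2,\dots$ gives a sequence in $D$ whose range has at least $n+1$ elements for every $n$. Keeping only the first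 occurrence of each value, we obtain an injection $\omega\to D$, a contradiction.

By Theorem~\ref{thm:counter}, the implication fails in this model. Hence $\mathbf{ZF}$, if consistent, does not prove it.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jech}
T.~Jech, \emph{The Axiom of Choice}, 1973.

\bibitem{OW}
AliReza Olfati and Eliza Wajch, \emph{Characterizations of $\mathbb{N}$-compactness and realcompactness via ultrafilters in the absence of the axiom of choice}, arXiv:2408.01461 (2024).

\end{thebibliography}
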